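# Which rank sets occur in a product of nef divisors on a matroid?

## 1. The guess that every rank set occurs

In the Chow ring of a matroid of rank $r$, a product of $k$ nef divisors can be written as a nonnegative combination of monomials indexed by flags of $k$ flats. Such a flag has a set of ranks, which is a $k$-element subset of $\{1,\dots,r-1\}$. The expression is usually not unique. Suppose the product is not zero. Must every $k$-element subset occur as the rank set of some flag in the expression, however the expression was chosen?

The first guess is yes. For sets of consecutive integers the statement is a known fact, and nothing in the definitions visibly favors consecutive ranks. In this section we make the guess precise and look at ranks $2$ and $3$. Rank $4$ is the first case that needs an argument, and we do it by hand in Section 3. The question comes from Ronnie Cheng, "On the tangent bundle and the divisor theory of a general matroid", arXiv:2510.06609 (2025).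

Throughout, $M$ is a loopless matroid of rank $r$ on a finite ground set $E$. A flag $\mathcal F=(F_1\subsetneq\dots\subsetneq F_m)$ always consists of nonempty proper flats. The empty flag is allowed, and $x_{\mathcal F}=x_{F_1}\cdots x_{F_m}$.

**Definition (Chow ring).** The Chow ring is
$$A(M)=\mathbb R[x_F: F\text{ a nonempty proper flat}]/(I_M+J_M),$$
where $I_M$ is generated by the products $x_Fx_G$ with $F,G$ incomparable, and $J_M$ by the linear forms $\sum_{F\ni i}x_F-\sum_{F\ni j}x_F$ for $i,j\in E$. It is graded, with top degree $r-1$. Elements of $A^1(M)$ are called divisors.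

**Definition (Bergman fan, ample, nef).** The Bergman fan $\Sigma_M$ in $\mathbb R^E/\mathbb R\mathbf 1$ has rays $e_F=\sum_{i\in F}e_i$ for the nonempty proper flats $F$, and for each flag $\mathcal F$ a cone $\sigma_{\mathcal F}$ spanned by the $e_F$ with $F\in\mathcal F$. These $e_F$ are linearly independent, so a piecewise linear function $f$ (linear on each cone) is the same as an arbitrary choice of values $f(e_F)$. Its divisor is $\sum_F f(e_F)x_F$. The function $f$ is strictly convex if for every cone $\sigma$ there is a global linear function $L$ such that $f-L$ vanishes on $\sigma$ and is positive on every ray $e_F\notin\sigma$ of a cone containing $\sigma$. A divisor is combinatorially ample if it comes from a strictly convex $f$, and combinatorially nef if it lies in the closure of the cone of ample divisors. We drop the word "combinatorially".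

A global linear function on $\mathbb R^E/\mathbb R\mathbf 1$ is $L=\sum_i c_ie_i^*$ with $\sum_i c_i=0$. Its divisor is $\sum_i c_i\sum_{F\ni i}x_F$. All the inner sums are equal in $A^1(M)$ because of $J_M$, so the divisor of a linear function is $0$.

Here is a small example. For $U_{2,3}$ the fan consists of three rays with $e_1+e_2+e_3=0$. For the cone $\{0\}$ we need a linear $L$ with $f-L>0$ on all three rays. This is possible exactly when $f(e_1)+f(e_2)+f(e_3)>0$. For a single ray the condition is easily met, since no larger cone contains it. In $A^1$ we have $x_1=x_2=x_3$, so the divisor of $f$ is $(f(e_1)+f(e_2)+f(e_3))x_1$. It is ample if this number is positive and nef if it is nonnegative.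

**Definition (type, $\mathcal H_I$, effective).** The type of a flag is its set of ranks $\{\operatorname{rk}F_1,\dots,\operatorname{rk}F_m\}$, and $\mathcal H_I$ is the set of flags of type $I$. An element of $A(M)$ is effective if it is a nonnegative combination of flag monomials $x_{\mathcal F}$. For example, in $U_{4,4}$ the flag $\{1\}\subset\{1,2,3\}$ has type $\{1,3\}$.

We use the following known facts.

1. Fact (a). For nef $\ell_1,\dots,\ell_k$, the product $\ell_1\cdots\ell_k$ is a nonnegative combination of the $x_{\mathcal F}$ with $\mathcal F$ a flag of length exactly $k$. The expression need not be unique.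
2. Fact (b). If $1\le k<r$ and $\ell_1\cdots\ell_k\ne0$, then for every $1\le i\le r-k$, every such expression has a positive coefficient on some flag of type $\{i,\dots,i+k-1\}$.
3. Fact (c). There is an isomorphism $\deg:A^{r-1}(M)\to\mathbb R$ with $\deg x_{\mathcal F}=1$ for every full flag, that is, every flag of length $r-1$ (Adiprasito–Huh–Katz, Ann. of Math. 188 (2018)). We set $\deg=0$ on all other graded pieces.

**Guess.** Let $\ell_1,\dots,\ell_k$ be nef with $1\le k<r$ and $\ell_1\cdots\ell_k\neq0$, and let $I\subset\{1,\dots,r-1\}$ with $|I|=k$. Then every nonnegative expression of $\ell_1\cdots\ell_k$ in flags of length $k$ has a positive coefficient on some $x_{\mathcal F}$ with $\mathcal F\in\mathcal H_I$.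

In rank $2$ the only possible $I$ is $\{1\}$. In rank $3$ the possible sets are $\{1\},\{2\},\{1,2\}$. All of these consist of consecutive integers, so the guess is fact (b). In rank $4$ exactly one set, $I=\{1,3\}$, is not of this form.

## 2. The classes $\alpha$ and $\beta$

Put
$$\alpha=\sum_{F\ni i}x_F,\qquad \beta=\sum_{F\not\ni j}x_F .$$
By $J_M$ the first does not depend on $i$. Since $\beta=\sum_Fx_F-\sum_{F\ni j}x_F$, the second does not depend on $j$. This freedom of choice is the main computational tool. Let $\mathcal F=(F_1\subsetneq\dots\subsetneq F_m)$, with $F_m:=\emptyset$ if $m=0$. Then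
$$\alpha x_{\mathcal F}=\sum_{F\ni i,\ F\supsetneq F_m}x_Fx_{\mathcal F}\quad(i\notin F_m),\qquad \beta x_{\mathcal F}=\sum_{F\not\ni j,\ F\subsetneq F_1}x_Fx_{\mathcal F}\quad(j\in F_1,\ m\ge1).\tag{1}$$
Indeed, a flat $F\ni i$ comparable with $F_m\not\ni i$ must strictly contain $F_m$. A flat $F\not\ni j$ comparable with $F_1\ni j$ must lie strictly inside $F_1$. All other terms contain two incomparable flats. So $\alpha$ adds a flat at the top and $\beta$ adds one at the bottom.

**The class $\alpha$ is nef.** First we produce an ample class. Let $g(e_F)=|F|(|E|-|F|)$. Given a flag $\mathcal F$, put $F_0=\emptyset$ and $F_{m+1}=E$, and let $L$ be the linear form on $\mathbb R^E$ whose weights are equal on each $F_{j+1}\setminus F_j$ and which satisfies $L(e_{F_j})=|F_j|(|E|-|F_j|)$ for $1\le j\le m+1$. For $j=m+1$ this says $L(\mathbf 1)=0$, so $L$ is a linear function on $\mathbb R^E/\mathbb R\mathbf 1$. For a flat $G$ with $F_j\subsetneq G\subsetneq F_{j+1}$, the number $L(e_G)$ is the linear interpolation at $|G|$ of the function $u\mapsto u(|E|-u)$ between $|F_j|$ and $|F_{j+1}|$. This function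 is strictly concave, so $(g-L)(e_G)>0$. Hence $g$ is strictly convex.

Now $\alpha$ is the divisor of $f_i:e_F\mapsto 1_{i\in F}$, for any $i$. Changing $i$ changes $f_i$ by the linear function $e_i^*-e_{i'}^*$. Given $\mathcal F$, choose $i\notin F_m$. Then $f_i$ vanishes on $\sigma_{\mathcal F}$ and is nonnegative on all rays. So $f_i+\varepsilon(g-L)$ vanishes on $\sigma_{\mathcal F}$ and is positive on the other rays of cones containing it. Therefore $\alpha+\varepsilon[g]$ is ample for every $\varepsilon>0$, where $[g]$ is the divisor of $g$, and $\alpha$ is nef.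

**Powers of $\alpha$ are nonzero.** Expand $\alpha^{r-1}$ by (1), with one element $i$ chosen at each step. Only flags of length $r-1$ appear, so each step raises the rank by exactly $1$, and the new flat must be $F_m\vee i$, the smallest flat containing $F_m$ and $i$. So $\alpha^{r-1}$ is a single full flag monomial, and $\deg\alpha^{r-1}=1$. Hence $\alpha^k\neq0$ for all $k\le r-1$.

As a small example, take $U_{3,3}$ and write $x_{12}$ for $x_{\{1,2\}}$. Then $\alpha=x_1+x_{12}+x_{13}=x_2+x_{12}+x_{23}$, which are two different expressions. By (1), $\alpha x_i$ is a full flag and $\alpha x_{ij}=0$, while $\beta x_i=0$ and $\beta x_{ij}$ is a full flag. So in every expression of $\alpha$ the coefficients on type $\{1\}$ add up to $\deg\alpha^2=1$. Those on type $\{2\}$ add up to $\deg\alpha\beta=\deg\alpha(x_2+x_3+x_{23})=2$. Both types occur, as (b) says.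

## 3. The rank set $\{1,3\}$ in rank four

Two tools are needed: a positivity statement and a formula for squares.

**Lemma 1.** Let $p=\ell_1\cdots\ell_k$ with all $\ell_i$ nef and $1\le k<r$. If $W\in A^{r-1-k}(M)$ is effective, then $\deg(pW)\ge0$.

*Proof.* Let $\ell$ be ample, given by $f$, let $\mathcal F$ be a flag, and let $L$ be as in the definition of strict convexity for $\sigma_{\mathcal F}$. The divisor of $L$ is $0$, so
$$\ell x_{\mathcal F}=\sum_F (f-L)(e_F)\,x_Fx_{\mathcal F}.$$
The terms with $F\in\mathcal F$ have coefficient $0$. Those with $F$ incomparable to a member of $\mathcal F$ vanish. The remaining ones have positive coefficient. So $\ell x_{\mathcal F}$ lies in the cone generated by flag monomials of length $|\mathcal F|+1$. This cone is finitely generated in a finite-dimensional space, hence closed, so the same holds for nef $\ell$. Iterating, $px_{\mathcal F}$ is effective for every flag $\mathcal F$. If $|\mathcal F|=r-1-k$, it is a nonnegative combination of full flags, which have degree $1$. $\square$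

**Squares.** Let $G$ be a member of $\mathcal F$ with neighbors $G^-\subsetneq G\subsetneq G^+$ in $\mathcal F\cup\{\emptyset,E\}$, and let $i\in G\setminus G^-$, $j\in G^+\setminus G$. Then
$$x_Gx_{\mathcal F}=-x_{\mathcal F}\Big(\sum_{G^-\subsetneq F\subsetneq G,\ F\ni i}x_F+\sum_{G\subsetneq F\subsetneq G^+,\ F\not\ni j}x_F\Big).\tag{2}$$
To see this, multiply $\sum_{F\ni i}x_F-\sum_{F\ni j}x_F=0$ by $x_{\mathcal F}$. The flats containing $i$ and comparable with all of $\mathcal F$ are those with $G^-\subsetneq F\subsetneq G$ and $i\in F$, then $G$ itself, then all compatible $F\supsetneq G$. The compatible flats containing $j$ are those with $G\subsetneq F\subsetneq G^+$ and $j\in F$, together with all compatible $F\supseteq G^+$. Subtracting leaves (2).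

**The test.** Let $r=4$, $k=2$, $I=\{1,3\}$, and let $p=\ell_1\ell_2\ne0$. Put $W=\sum_{\operatorname{rk}G=2}x_G$. We compute $\deg(Wx_{\mathcal F})$ for each type of flag of length $2$.

For type $\{1,3\}$, $\deg(Wx_{F_1}x_{F_3})$ is the number of rank-$2$ flats between $F_1$ and $F_3$, which is positive. For type $\{1,2\}$, only $G=F_2$ contributes. In (2) the lower sum is empty, and the upper sum runs over the rank-$3$ flats containing $F_2$ and avoiding $j$. So the degree is $-(\#\{\text{rank-}3\text{ flats}\supset F_2\}-1)<0$. For type $\{2,3\}$ only $G=F_2$ contributes, the upper sum in (2) is empty, and the lower sum is the one rank-$1$ flat containing $i$. So the degree is $-1$.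

By Lemma 1, $\deg(pW)\ge0$. By (b), every expression of $p$ has a flag of type $\{1,2\}$ with positive coefficient, and this contributes a negative number. Hence a flag of type $\{1,3\}$ must also have a positive coefficient. The guess holds in rank $4$.

As a check, in $U_{4,4}$ choose in (1) the smallest element outside $F_m$ at each step. This gives
$$\alpha^2=x_1x_{12}+x_1x_{123}+x_1x_{124}+x_{12}x_{123}+x_{13}x_{123}+x_{14}x_{124}.$$
The degree against $W$ is $-1+2+2-1-1-1=0$. This is consistent with (1), by which $\alpha^2x_G=0$ for $G$ of rank $2$.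

The argument suggests a general approach to proving the guess for a set $I$. Look for an effective class $W$ that has degree $\le0$ against every flag whose type is not $I$, and for which we know that a negative contribution is present or that $\deg(pW)>0$. Then type $I$ is forced.

## 4. Three theorems: two blocks, rank six, rank eight

We write $[u,v]=\{u,\dots,v\}$, with $[u,v]=\emptyset$ if $v<u$, and call the maximal intervals of consecutive integers in $I$ its blocks. The approach works in a certain range, and beyond it the guess is false.

**Theorem A.** Let $n\ge4$, $s\ge2n$, $t\ge0$, $M=U_{1,1}^{\oplus t}\oplus U_{2,s}^{\oplus n}$, $r=2n+t$, $k=r-3$ and $I=[1,r-1]\setminus\{2+t,\,r-2\}$. Then $\alpha$ is nef, $\alpha^k\ne0$, and $\alpha^k$ is a nonnegative combination of monomials $x_{\mathcal F}$ with $|\mathcal F|=k$ and $\mathcal F\notin\mathcal H_I$.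

**Theorem B.** For every $M$, the guess is true whenever $I$ is a union of at most two intervals of consecutive integers. In particular it is true if $k\le2$ or $k\ge r-2$.

**Theorem C.** The guess is true for all $M$ and $I$ if $r\le6$.

So the answer to the question is no. The values $t=0,1$ in Theorem A cover every $r\ge8$, and the smallest case is $M=U_{2,8}^{\oplus4}$, $r=8$, $k=5$, $I=\{1,3,4,5,7\}$. In Theorem A the set $I=[1,1+t]\cup[3+t,r-3]\cup\{r-1\}$ has exactly three blocks, and $k=r-3$. Hence "two" in Theorem B is best possible, and for each $r\ge8$ so is "$k\ge r-2$". Rank $7$ is not settled here.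

## 5. Stars of flags, and degrees of $\alpha^c\beta^dx_{\mathcal F}$

All three proofs cut a flag at some member and work with the parts below and above separately. Recall that for a flat $H$, the flats of $M|H$ are the flats of $M$ inside $H$, and the flats of $M/H$ correspond to the flats of $M$ containing $H$. The ranks of these two matroids are $\operatorname{rk}H$ and $r-\operatorname{rk}H$, and both are loopless.

**The map $\varphi_Q$.** Let $Q=(H\subsetneq\dots\subsetneq H')$ be a nonempty flag with smallest member $H$ and largest member $H'$. There is a well-defined linear map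
$$\varphi_Q:A(M|H)\otimes A(M/H')\to A(M),\qquad x_{\mathcal F'}\otimes x_{\mathcal F''}\mapsto x_Q\,x_{\mathcal F'}x_{\mathcal F''}.\tag{3}$$
To construct it, send each variable of the polynomial rings of $M|H$ and $M/H'$ to the variable of the same flat in $A(M)/\mathrm{Ann}(x_Q)$. Products of incomparable flats go to $0$. For $i,j\in H$, multiply $\sum_{F\ni i}x_F-\sum_{F\ni j}x_F=0$ by $x_Q$. Flats not comparable with $H$ vanish, and flats containing $H$ contain both $i$ and $j$ and cancel. What is left says that the relation of $M|H$ for $i,j$ is killed by $x_Q$. For $i,j\notin H'$, flats not comparable with $H'$ vanish and flats inside $H'$ contain neither element, which leaves the relation of $M/H'$. So we get a ring homomorphism $A(M|H)\otimes A(M/H')\to A(M)/\mathrm{Ann}(x_Q)$. Multiplication by $x_Q$ then maps the target to $A(M)$, and the composite is $\varphi_Q$.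

Three consequences will be used. First, $\varphi_Q(u\otimes v)\,x_{\mathcal F'}x_{\mathcal F''}=\varphi_Q(ux_{\mathcal F'}\otimes vx_{\mathcal F''})$ if $\mathcal F'$ lies below $H$ and $\mathcal F''$ above $H'$. By (1) with $i\notin H'$, also $\alpha\,\varphi_Q(u\otimes v)=\varphi_Q(u\otimes\alpha v)$. Second, for $Q=(G)$ a pair of full flags goes to a full flag, so
$$\deg\varphi_G(u\otimes v)=\deg(u)\deg(v).$$
Third, (2) for $\mathcal F=(G)$ reads
$$x_G^2=-\varphi_G(\alpha_{M|G}\otimes1+1\otimes\beta_{M/G}).\tag{4}$$

**Lemma 2.** Let $N$ be a loopless matroid of rank $q$, let $c,d\ge0$, and let $\mathcal F$ be a flag of $N$ of size $q-1-c-d$. Then $\deg(\alpha^c\beta^dx_{\mathcal F})\ge0$. It is positive if the type of $\mathcal F$ is $[d+1,q-1-c]$, and $0$ otherwise. Moreover $\alpha^c\beta^dx_{\mathcal F}$ is effective for every flag $\mathcal F$ of any size, including $\mathcal F=\emptyset$.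

*Proof.* By (1), $\alpha x_{\mathcal F}$ is always effective, and so is $\beta x_{\mathcal F}$ for $\mathcal F\ne\emptyset$. The class $\beta=\sum_{F\not\ni j}x_F$ itself is effective too. Iterating gives the last statement, and with it the inequality.

Let $\mathcal F\neq\emptyset$. Expanding by (1), $\alpha^c\beta^dx_{\mathcal F}$ is a sum of flags of length $q-1$ with $d$ members below $F_1$ and $c$ members above the top member of $\mathcal F$. Such a flag is full, so $\mathcal F$ has type $[d+1,q-1-c]$. If it does not have this type, the sum is empty and the degree is $0$. Suppose it does. Above, at each step only the flat $F\vee i$ of the next rank can lead to a full flag, where $F$ is the current top member, so there is exactly one choice. Below, at each step we need a flat of rank one less than the current bottom member $F$, inside $F$ and avoiding the chosen $j\in F$. Such a flat exists: in a loopless matroid of rank $\ge2$, extend $j$ to a basis, and the other basis elements span a hyperplane that avoids $j$. So at least one full flag appears.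

Let $\mathcal F=\emptyset$, so $c+d=q-1$, and the condition on the type holds automatically because $[d+1,d]=\emptyset$. If $q=1$ the degree is $\deg1=1$. Let $q\ge2$. If $c\ge1$, write $\alpha^c\beta^d=\sum_{F\ni i}\alpha^{c-1}\beta^dx_F$. All terms have degree $\ge0$, and a flat $F\ni i$ of rank $d+1=q-1-(c-1)$ contributes positively by the first part. If $c=0$, then $d=q-1$ and $\beta^d=\sum_{F\not\ni j}\beta^{d-1}x_F$. A hyperplane avoiding $j$ has rank $q-1=(d-1)+1$ and contributes positively. $\square$

## 6. Rank sets with at most two blocks

We now carry the rank-four argument over to two arbitrary blocks. The class $\sum x_G$ is decorated with powers of $\alpha$ and $\beta$ on both sides of $G$, so that only the wanted type is seen with a positive sign. Let $p=\ell_1\cdots\ell_k\ne0$ with nef $\ell_i$ and $1\le k<r$.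

**Lemma 3.** Let $A\subset[1,g-1]$ and $B\subset[g+1,r-1]$ be nonempty intervals with $|A|+|B|=k$. If an effective expression of $p$ in flags of length $k$ has a positive coefficient on a flag of type $A\cup\{g\}\cup(B\setminus\{\min B\})$, then it has one on a flag of type $A\cup B$.

*Proof.* **Step 1.** The purpose is to build $W$. Put
$$d=\min A-1,\quad c=g-1-\max A,\quad d'=\min B-g-1,\quad c'=r-1-\max B,$$
$$W=\sum_{\operatorname{rk}G=g}\varphi_G(\alpha^c\beta^d\otimes\alpha^{c'}\beta^{d'}).$$
Here $c+d=g-1-|A|$ and $c'+d'=r-g-1-|B|$, so $W$ has degree $1+(g-1-|A|)+(r-g-1-|B|)=r-1-k$. It is effective by Lemma 2 with $\mathcal F=\emptyset$, applied in $M|G$ and $M/G$. So $\deg(pW)\ge0$ by Lemma 1.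

**Step 2.** The purpose is to show that flags without rank $g$ only see type $A\cup B$. Let $\mathcal F$ have type $T$, with $|T|=k$ and $g\notin T$. A flat $G$ of rank $g$ contributes to $\deg(Wx_{\mathcal F})$ only if it is comparable with all of $\mathcal F$. Let $\mathcal F'$ and $\mathcal F''$ be the members below and above $G$. The contribution is
$$\deg(\alpha^c\beta^dx_{\mathcal F'})\,\deg(\alpha^{c'}\beta^{d'}x_{\mathcal F''}).$$
A factor of the wrong degree is $0$. By Lemma 2 in $M|G$ (rank $g$) and in $M/G$ (rank $r-g$), the product vanishes unless $\mathcal F'$ has type $[d+1,g-1-c]=A$ and $\mathcal F''$ has type $g+[d'+1,r-g-1-c']=B$. So $\deg(Wx_{\mathcal F})=0$ unless $T=A\cup B$.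

**Step 3.** The purpose is to show that flags with rank $g$ contribute at most $0$. Let $g\in T$. Only the member $G$ of $\mathcal F$ of rank $g$ contributes, since other flats of rank $g$ are incomparable to it. By (4) the value is
$$-\deg(\alpha^{c+1}\beta^dx_{\mathcal F'})\deg(\alpha^{c'}\beta^{d'}x_{\mathcal F''})-\deg(\alpha^{c}\beta^dx_{\mathcal F'})\deg(\alpha^{c'}\beta^{d'+1}x_{\mathcal F''})\le0 .$$
Now let $T=A\cup\{g\}\cup(B\setminus\{\min B\})$. Then $\mathcal F'$ has type $A=[d+1,g-1-c]$, and $\mathcal F''$ has type $g+[d'+2,r-g-1-c']$, which is empty if $|B|=1$. By Lemma 2 both factors of the second product are positive, so the value is negative.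

**Step 4.** The purpose is to conclude. Suppose the expression of $p$ contains the type $A\cup\{g\}\cup(B\setminus\{\min B\})$ but not $A\cup B$. Then all terms of $\deg(pW)$ are $\le0$ and one is negative, which contradicts Step 1. $\square$

*Proof of Theorem B.* If $I$ is an interval, this is fact (b). Otherwise $I=A\cup B$ with nonempty intervals and $g:=\max A+1<\min B$. We induct on $|B|$, for all $A$ at once. The set $(A\cup\{g\})\cup(B\setminus\{\min B\})$ is an interval if $|B|=1$, and then it occurs as a type by (b). If $|B|\ge2$, it is a union of two separated intervals, because $g+1<\min B+1=\min(B\setminus\{\min B\})$. Its upper block is smaller, so it occurs by induction. Lemma 3 then gives type $I$.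

If $k\le2$, then $I$ has at most two blocks. If $k\ge r-2$, the complement of $I$ in $[1,r-1]$ has at most one element, so again $I$ has at most two blocks. $\blacksquare$

## 7. Three blocks in rank six

For $r\le6$, a set $I\subset[1,r-1]$ with three or more blocks must be $\{1,3,5\}$, with $r=6$ and $k=3$. The rank-four test suggests the class $W'=\big(\sum_{\operatorname{rk}F=2}x_F\big)\big(\sum_{\operatorname{rk}F=4}x_F\big)$. It does not have the required signs. For a flag of type $\{2,3,4\}$, only $x_{F_2}x_{F_4}$ contributes. By (2), multiplication by $x_{F_2}$ gives $-x_{F_1}x_{\mathcal F}$ for one rank-$1$ flat $F_1$, because nothing lies between $F_2$ and $F_3$. By (2) again, multiplication by $x_{F_4}$ gives minus the sum over the rank-$5$ flats above $F_4$ that avoid $j$. The two minus signs multiply, and $\deg(W'x_{\mathcal F})=\#\{\text{rank-}5\text{ flats}\supset F_4\}-1>0$. So a positive $\deg(pW')$ could be due to type $\{2,3,4\}$, and nothing is forced.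

The remedy is to add to each factor a correction that makes it vanish, rather than be negative, on the flags where both signs would appear. For $\operatorname{rk}F=2$ let $t(F)=\#\{\text{rank-}1\text{ flats}\subset F\}-1\ge1$. For $\operatorname{rk}F=4$ let $\nu(F)=\#\{\text{rank-}5\text{ flats}\supset F\}-1\ge1$ and $u(F)=1/\nu(F)$. Put
$$h_2=\beta+\sum_{\operatorname{rk}F=2}t(F)x_F,\qquad h_4=\alpha+\sum_{\operatorname{rk}F=4}u(F)x_F,\qquad W=h_2h_4 .$$
Let $p=\ell_1\ell_2\ell_3\neq0$ with nef $\ell_i$. A symbol $F_\rho$ denotes a flat of rank $\rho$, and it is the member of $\mathcal F$ of rank $\rho$ if there is one. $F_\rho^\pm$ are its neighbors in $\mathcal F\cup\{\emptyset,E\}$.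

**Step 1.** The purpose is to show $\deg(pW)>0$. By Lemma 2, $W=\alpha\beta+(\text{effective})$, since products of $\alpha$, $\beta$ with the $x_F$ are effective and so are the products $x_{F_2}x_{F_4}$. By Lemma 2 with $q=6$, $c=d=1$, $\deg(\alpha\beta x_{\mathcal F})\ge0$ for all flags of length $3$, with strict inequality on type $\{2,3,4\}$. By (b) every expression of $p$ has a positive coefficient on that type. So $\deg(p\alpha\beta)>0$, and Lemma 1 handles the effective remainder.

**Step 2.** The purpose is to compute $h_2x_{\mathcal F}$ for any flag $\mathcal F$ of type $T$. If $2\in T$, then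
$$h_2x_{\mathcal F}=-t(F_2)\sum_{F_2\subsetneq F\subsetneq F_2^+,\ F\not\ni j}x_Fx_{\mathcal F}\qquad(j\in F_2^+\setminus F_2).\tag{5}$$
Indeed $h_2x_{\mathcal F}=\beta x_{\mathcal F}+t(F_2)x_{F_2}x_{\mathcal F}$, and we apply (2) to $x_{F_2}x_{\mathcal F}$. If $1\in T$, the lower sum in (2) is empty, and $\beta x_{\mathcal F}=0$ by (1). If $1\notin T$, the lower sum is the single term $x_{F_1}x_{\mathcal F}$ with $F_1\ni i$. All products $x_{F_1}x_{\mathcal F}$ with $F_1\subset F_2$ of rank $1$ are equal: for $i,i'\in F_2$, multiply the linear relation by $x_{\mathcal F}$, and the flats containing $F_2$ cancel. By (1), $\beta x_{\mathcal F}$ is the sum over the $t(F_2)$ rank-$1$ flats in $F_2$ that avoid the chosen element of $F_2$, so $\beta x_{\mathcal F}=t(F_2)x_{F_1}x_{\mathcal F}$. This cancels the lower sum, which enters with factor $-t(F_2)$.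

If $1\in T$ and $2\notin T$, then $\beta x_{\mathcal F}=0$, and $h_2x_{\mathcal F}=\sum t(F_2)x_{F_2}x_{\mathcal F}$ over the rank-$2$ flats compatible with $\mathcal F$.

**Step 3.** The purpose is to compute $h_4x_{\mathcal F}$ in the same way. If $4\in T$, then
$$h_4x_{\mathcal F}=-u(F_4)\sum_{F_4^-\subsetneq F\subsetneq F_4,\ F\ni i}x_Fx_{\mathcal F}\qquad(i\in F_4\setminus F_4^-).\tag{6}$$
If $5\in T$, the upper sum in (2) is empty and $\alpha x_{\mathcal F}=0$ by (1). If $5\notin T$, all $x_{F_5}x_{\mathcal F}$ with $F_5\supset F_4$ are equal: for $j,j'\notin F_4$, multiply the linear relation by $x_{\mathcal F}$, and the only compatible flat containing $j$ is the rank-$5$ flat $F_4\vee j$. By (1), $\alpha x_{\mathcal F}=x_{F_5}x_{\mathcal F}$. The upper sum in (2) runs over the $\nu(F_4)$ rank-$5$ flats above $F_4$ that avoid $j$, so it contributes $-u(F_4)\nu(F_4)x_{F_5}x_{\mathcal F}=-x_{F_5}x_{\mathcal F}$. The two cancel.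

If $5\in T$ and $4\notin T$, then $h_4x_{\mathcal F}=\sum u(F_4)x_{F_4}x_{\mathcal F}$ over compatible $F_4$.

**Step 4.** The purpose is to check $\deg(Wx_{\mathcal F})\le0$ for all nine types $T\ne\{1,3,5\}$ with $|T|=3$.

- If $\{3,4\}\subset T$, that is $T=\{3,4,5\},\{1,3,4\},\{2,3,4\}$, the sum in (6) is empty and $h_4x_{\mathcal F}=0$.
- If $\{2,3\}\subset T$, that is $T=\{2,3,5\},\{1,2,3\}$ and again $\{2,3,4\}$, the sum in (5) is empty and $h_2x_{\mathcal F}=0$.
- If $T=\{2,4,5\}$ or $\{1,2,4\}$, then $F_2^+=F_4$, so by (5) $h_2x_{\mathcal F}$ is a combination of monomials $x_{F_3}x_{\mathcal F}$ whose type contains $\{3,4\}$. These are killed by $h_4$, so $Wx_{\mathcal F}=0$.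
- If $T=\{1,4,5\}$, then $h_2x_{\mathcal F}=\sum t(F_2)x_{F_2}x_{\mathcal F}$ over $F_1\subset F_2\subset F_4$. In (6) for $x_{F_2}x_{\mathcal F}$ the only term is $F_3=F_2\vee i$, so $\deg(h_4x_{F_2}x_{\mathcal F})=-u(F_4)$. The value is $-u(F_4)\sum t(F_2)<0$.
- If $T=\{1,2,5\}$, then $h_4x_{\mathcal F}=\sum u(F_4)x_{F_4}x_{\mathcal F}$ over $F_2\subset F_4\subset F_5$. By (5), $\deg(h_2x_{F_4}x_{\mathcal F})=-t(F_2)\big(\#\{F_3:F_2\subset F_3\subset F_4\}-1\big)<0$. The value is negative.

**Step 5.** The purpose is to conclude. If no flag of type $\{1,3,5\}$ had a positive coefficient in an expression of $p$, Step 4 would give $\deg(pW)\le0$, against Step 1. Together with Theorem B this proves Theorem C. $\blacksquare$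

## 8. Expanding $\alpha^k$ on a sum of lines

We turn to Theorem A, first with $t=0$. Let
$$M=\bigoplus_{j=1}^nL_j,\qquad L_j\cong U_{2,s},\qquad r=2n,\quad k=2n-3,\quad I=[1,2n-1]\setminus\{2,2n-2\},$$
with $n\ge4$ and $s\ge2n$. We call the $L_j$ lines. The flats are the sets that meet each $L_j$ in $\emptyset$, in one point, or in all of $L_j$. The rank of a flat is the sum of the contributions $0,1,2$. Call $L_j$ broken in $F$ if $|L_j\cap F|=1$.

The element $i$ in (1) may be averaged over any probability measure on $E\setminus F_m$. We choose it so that broken lines tend to be completed first. This forces the flags of type $I$ through unions of lines.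

**Step 1.** The purpose is to set up the expansion. For each flat $F\neq E$ define a probability measure $\pi_F$ on $E\setminus F$. If $F$ has no broken line (for instance $F=\emptyset$), $\pi_F$ is uniform. Otherwise, pick a broken line of $F$ uniformly, then a uniform point of it outside $F$. In the second case, for a flat $G\supsetneq F$ the number $\pi_F(G)$ is the fraction of broken lines of $F$ that lie in $G$, because $G$ meets such a line either in the same single point as $F$ or in the whole line. Averaging (1) over $i\sim\pi_{F_m}$ gives $\alpha x_{\mathcal F}=\sum_{G\supsetneq F_m}\pi_{F_m}(G)x_{\mathcal F}x_G$. Hence, with $F_0=\emptyset$,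
$$\alpha^k=\sum_{F_1\subsetneq\dots\subsetneq F_k}\ \prod_{u=1}^k\pi_{F_{u-1}}(F_u)\;x_{F_1}\cdots x_{F_k}.\tag{7}$$

**Step 2.** The purpose is to see what the flags of type $I$ in (7) look like. Such a flag has ranks $1,3,4,\dots,2n-3,2n-1$, so $\operatorname{rk}F_u=u+1$ for $2\le u\le k-1$. Suppose its coefficient is positive. Then $F_1=\{e\}$ with $e$ in a line $L$. The only broken line of $F_1$ is $L$, so $L\subset F_2$, and since $F_2$ has rank $3$, $F_2=L\cup\{z\}$ with $z\in L'\ne L$. Now $L'$ is the only broken line of $F_2$, so $L'\subset F_3$, and $F_3=L\cup L'$ because its rank is $4$. Continuing, $F_{2j}$ is $F_{2j-1}$ plus one point of a new line, and $F_{2j+1}$ completes that line. So $F_{2j-1}$ is a union of $j$ lines for $2\le j\le n-2$.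

**Step 3.** The purpose is to split off these flags. Let $\mathcal Q$ be the set of chains $Q=(F_3\subsetneq\dots\subsetneq F_{2n-5})$ of ranks $4,5,\dots,2n-4$ in which $H:=F_3$ is a union of two lines and $H':=F_{2n-5}$ is a union of $n-2$ lines. For $n=4$ this is the single flat $H=H'$. Write (7) as $S_0+S_1$, where $S_0$ collects the flags with $(F_3,\dots,F_{2n-5})\in\mathcal Q$. By Step 2, $S_1$ is effective and has no flag of type $I$ with positive coefficient. The flags in $S_0$ have two free members below $H$ and two free members above $H'$, so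
$$S_0=\sum_{Q\in\mathcal Q}w(Q)\,\varphi_Q\big(A_H\otimes\alpha_{M/H'}^2\big),\qquad A_H=\sum_{F_1\subsetneq F_2\subsetneq H}\pi_\emptyset(F_1)\pi_{F_1}(F_2)\pi_{F_2}(H)\,x_{F_1}x_{F_2},\tag{8}$$
with $w(Q)=\prod_{u=4}^{2n-5}\pi_{F_{u-1}}(F_u)\ge0$. For the upper factor, note that $H'$ is a union of lines. So for flats $F\supseteq H'$ the broken lines of $F$ are those of $F\setminus H'$ in $M/H'$, and $\pi_F$ is the measure defined by $F\setminus H'$ in $M/H'$. Therefore the sum over the two upper members is the expansion (7) of $\alpha^2$ in $M/H'$.

Both $M|H$ and $M/H'$ are copies of $K=U_{2,s}\oplus U_{2,s}$, which has rank $4$.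

**Step 4.** The purpose is to compute $A_H$. Let $H=L\cup L'$ and $\theta=\frac1{n-1}$. Up to exchanging $L$ and $L'$, these are the flags with nonzero coefficient:

- $\{e\}\subset L$ with $e\in L$: $\frac1{ns}\cdot1\cdot\frac{s}{(n-1)s}=\frac\theta{ns}$, since $L$ has no broken line and $\pi_L$ is uniform on $(n-1)s$ points.
- $\{e\}\subset L\cup\{z\}$ with $e\in L$, $z\in L'$: $\frac1{ns}\cdot1\cdot1=\frac1{ns}$.
- $L\subset L\cup\{z\}$ with $z\in L'$: $\frac1n\cdot\frac1{(n-1)s}\cdot1=\frac\theta{ns}$.
- $\{x,y\}\subset L\cup\{y\}$ with $x\in L$, $y\in L'$: $\frac2{ns}\cdot\frac12\cdot1=\frac1{ns}$.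

The other flags, $\{x\}\subset\{x,y\}$ and $\{x\}\subset L'\cup\{x\}$ with $x\in L$, have coefficient $0$ because the broken line $L$ of $\{x\}$ is not completed.

To record this, let $L,L'$ be the two lines of $K$, with $x\in L$, $y\in L'$. Denote the variables by $a_x,b_y$ for the points, $\ell,\ell'$ for $L,L'$, $m_{xy}$ for $\{x,y\}$, $p_y$ for $L\cup\{y\}$, and $q_x$ for $L'\cup\{x\}$. Put
$$P=\sum_{x,y}(a_xp_y+b_yq_x),\quad B=\sum_{x,y} m_{xy}(p_y+q_x),\quad C=\ell\sum_y p_y+\ell'\sum_x q_x,$$
$$D=\ell\sum_x a_x+\ell'\sum_y b_y,\qquad V=\sum_{x,y} m_{xy}(a_x+b_y).$$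
These are effective classes in $A^2(K)$. Their types are $\{1,3\}$ for $P$, $\{2,3\}$ for $B$ and $C$, and $\{1,2\}$ for $D$ and $V$. The list above says
$$\tilde A:=ns\,A_H=P+B+\theta(C+D).\tag{9}$$

In (8), a flag of lower type $T$ and upper type $T'$ becomes a flag of type $T\cup[4,2n-4]\cup(T'+2n-4)$. This equals $I$ exactly when $T=T'=\{1,3\}$. So everything depends on the products of type $\{1,3\}$ below with type $\{1,3\}$ above.

## 9. Two expressions for $\alpha^2$ on $U_{2,s}\oplus U_{2,s}$

The first thing to try is to rewrite one of the two factors in (8) without type $\{1,3\}$. This cannot be done inside a single factor. For $\alpha^2$ on $K$ it is excluded by Theorem B, since $K$ has rank $4$ and $\alpha^2\neq0$. For $\tilde A$, use $W=\sum_{\operatorname{rk}G=2}x_G$ from Section 3. Each of the $2s^2$ monomials of $P$ has degree $2$ against $W$, because between $\{x\}$ and $L\cup\{y\}$ lie the flats $L$ and $\{x,y\}$. Each of the $2s^2$ monomials of $B$ and the $2s$ monomials of $C$ has degree $-1$. Each of the $2s$ monomials of $D$ has degree $-(s-1)$, because $s$ flats of rank $3$ contain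 $L$. Hence
$$\deg(\tilde AW)=4s^2-2s^2+\theta\big(-2s-2s(s-1)\big)=2s^2(1-\theta)>0 .$$
All flags of types $\{1,2\}$ and $\{2,3\}$ have negative degree against $W$, so an effective expression of $\tilde A$ must contain type $\{1,3\}$.

What can be done is to lower the coefficient of $P$ a great deal. This is the content of the next lemma.

**Lemma 4.** In $A^2(K)$:
$$2s\alpha^2=P+B+C+D,\tag{10}$$
$$2s\alpha^2=\tfrac2sP+\tfrac1sB+2C+\tfrac1sV.\tag{11}$$

*Proof.* **Step 1.** The purpose is to list the products with $\alpha$. Taking $i=x$ or $i=y$,
$$\alpha=a_x+\ell+\sum_y m_{xy}+\sum_y p_y+q_x=b_y+\ell'+\sum_x m_{xy}+p_y+\sum_x q_x .\tag{12}$$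
By (1), choosing $i$ outside the flat in question:

- $\alpha p_y=\alpha q_x=0$, as nothing lies above a flat of rank $3$.
- $\alpha\ell=\ell p_y$ for every $y$ (take $i=y$), and $\alpha\ell'=\ell'q_x$ for every $x$.
- $\alpha m_{xy}=m_{xy}p_y$ (take $i\in L\setminus x$), and $\alpha m_{xy}=m_{xy}q_x$ (take $i\in L'\setminus y$).
- $\alpha a_x=a_x(\ell+\sum_yp_y)$ (take $i\in L\setminus x$), and also $\alpha a_x=a_x(m_{xy}+p_y+q_x)$ for every $y$ (take $i=y$). Symmetrically, $\alpha b_y=b_y(\ell'+\sum_xq_x)=b_y(m_{xy}+q_x+p_y)$ for every $x$.

**Step 2.** The purpose is to prove (10). Multiply the first form of $\alpha$ in (12) by $\alpha$, which gives $\alpha^2=\alpha a_x+\alpha\ell+\sum_y\alpha m_{xy}$, and sum over $x$. Do the same with the second form and sum over $y$. Adding,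
$$2s\alpha^2=\Big(\sum_x\alpha a_x+\sum_y\alpha b_y\Big)+s\alpha(\ell+\ell')+2\sum_{x,y}\alpha m_{xy}.$$
Here $s\alpha\ell=\sum_y\ell p_y$ and $s\alpha\ell'=\sum_x\ell'q_x$, so the middle term is $C$. Since $2\alpha m_{xy}=m_{xy}(p_y+q_x)$, the last term is $B$. The first formula for $\alpha a_x$ and its analogue for $\alpha b_y$ give $\sum_x\alpha a_x+\sum_y\alpha b_y=D+P$. This proves (10).

**Step 3.** The purpose is to bring in the second formula for $\alpha a_x$. Averaging it over $y$, and its analogue over $x$, gives
$$\sum_x\alpha a_x+\sum_y\alpha b_y=\tfrac1sV+\tfrac1sP+R,\qquad R=\sum_xa_xq_x+\sum_yb_yp_y .$$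
So $2s\alpha^2=\frac1sV+\frac1sP+R+B+C$. The class $R$ has type $\{1,3\}$ and must be traded away.

**Step 4.** The purpose is to express $R$ by the other classes. Compute $\alpha p_y=0$ with both forms of (12), dropping incomparable products:
$$-p_y^2=(a_x+\ell+m_{xy})p_y=\Big(b_y+\sum_{x'}m_{x'y}\Big)p_y .$$
Sum the second equality over the $s$ elements $x$ and move one copy of $\sum_xm_{xy}p_y$ to the right:
$$\sum_xa_xp_y+s\,\ell p_y=s\,b_yp_y+(s-1)\sum_xm_{xy}p_y .$$
Sum over $y$ and add the symmetric identity for the $q_x$. This gives $P+sC=sR+(s-1)B$, so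
$$R=\tfrac1sP+C-\big(1-\tfrac1s\big)B .$$
Substituting in Step 3, the coefficient of $P$ is $\frac2s$, that of $B$ is $1-(1-\frac1s)=\frac1s$, that of $C$ is $2$ and that of $V$ is $\frac1s$. This is (11). $\square$

As a check, multiply (10) and (11) by $\alpha$ and take degrees. The classes $P,B,C$ give $0$, every monomial of $D$ and $V$ gives $1$, and $D$ has $2s$ monomials while $V$ has $2s^2$. Both right-hand sides give $2s$, as they should since $\deg\alpha^3=1$.

## 10. Cancelling $P\otimes P'$

Neither factor can lose its $P$. In the tensor product, however, the term $P\otimes P'$ can be removed, where the classes of $A(M/H')$ carry primes. One part of $P\otimes P'$ is rewritten in the lower factor and the rest in the upper factor. Each rewriting creates negative terms, and these are paid for by the cross terms of the product. The bookkeeping is as follows.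

**Lemma 5.** Let $a=P+q_2=\lambda P+q_1$ in one real vector space and $a'=P'+o_2=\mu P'+o_1$ in another, with $\lambda\ge0$, $0\le\mu<1$ and $\lambda+\mu\le1$. Then $o_3:=a'-(1-\lambda)P'$ is a convex combination of $o_1$ and $o_2$, and
$$a\otimes a'=q_2\otimes o_2+q_1\otimes P'+P\otimes o_3 .\tag{13}$$

*Proof.* Put $\tau=\lambda/(1-\mu)\in[0,1]$. Taking $\tau$ times the second expression of $a'$ and $1-\tau$ times the first, the coefficient of $P'$ is $\tau\mu+1-\tau=1-\tau(1-\mu)=1-\lambda$. So $o_3=\tau o_1+(1-\tau)o_2$. For (13), the right side is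
$$(a-P)\otimes(a'-P')+(a-\lambda P)\otimes P'+P\otimes\big(a'-(1-\lambda)P'\big).$$
Expanding, the terms $a\otimes P'$ and $P\otimes a'$ cancel, and $P\otimes P'$ has coefficient $1-\lambda-(1-\lambda)=0$. What remains is $a\otimes a'$. $\square$

*Proof of Theorem A for $t=0$.* **Step 1.** The purpose is to put the two factors of (8) into the form of Lemma 5. For the lower factor, (9) and (10) give
$$\tilde A=P+q_2,\qquad q_2=B+\theta(C+D),$$
and also $\tilde A=(1-\theta)(P+B)+\theta\cdot2s\alpha^2_{M|H}$. Inserting (11) in the latter,
$$\tilde A=\lambda P+q_1,\qquad \lambda=1-\theta+\tfrac{2\theta}s,\qquad q_1=\big(1-\theta+\tfrac\theta s\big)B+2\theta C+\tfrac\theta sV .$$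
For the upper factor put $a'=2s\alpha^2_{M/H'}$. By (10) and (11),
$$a'=P'+o_2,\quad o_2=B'+C'+D';\qquad a'=\mu P'+o_1,\quad \mu=\tfrac2s,\quad o_1=\tfrac1sB'+2C'+\tfrac1sV'.$$

**Step 2.** The purpose is to check $\lambda+\mu\le1$. We have $1-\lambda=\theta(1-\frac2s)=\frac{s-2}{(n-1)s}$. This is at least $\mu=\frac2s$ if and only if $s-2\ge2(n-1)$, that is, $s\ge2n$, which is our assumption. Clearly $\lambda\ge0$ and $0\le\mu<1$.

**Step 3.** The purpose is to read off the types. By Lemma 5, $\tilde A\otimes a'=q_2\otimes o_2+q_1\otimes P'+P\otimes o_3$. All the classes $q_1,q_2,o_1,o_2,o_3$ are nonnegative combinations of monomials of types $\{1,2\}$ and $\{2,3\}$. So the right side is effective, and in each term the lower or the upper flag is not of type $\{1,3\}$. Applying $\varphi_Q$ gives flags of length $2+(2n-7)+2=k$ and type $T\cup[4,2n-4]\cup(T'+2n-4)$ with $(T,T')\neq(\{1,3\},\{1,3\})$. None of these types is $I$. Since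
$$S_0=\sum_{Q\in\mathcal Q}\frac{w(Q)}{ns\cdot2s}\,\varphi_Q(\tilde A\otimes a'),$$
$S_0$ has an effective expression without flags of type $I$. So has $S_1$, hence so has $\alpha^k=S_0+S_1$. By Section 2, $\alpha$ is nef and $\alpha^k\ne0$. $\square$

For the smallest case $n=4$, $s=8$ we have $\theta=\frac13$, $\lambda=\frac34$ and $\mu=\frac14$, so $\lambda+\mu=1$ exactly, and $o_3=o_1$. The two pairs of expressions are
$$\tilde A=P+B+\tfrac13(C+D)=\tfrac34P+\tfrac{17}{24}B+\tfrac23C+\tfrac1{24}V,$$
$$a'=P'+B'+C'+D'=\tfrac14P'+\tfrac18B'+2C'+\tfrac18V'.$$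
The chains $Q$ are the six unions $H=H'$ of two of the four lines, each with $w(Q)=1$. In $A(U_{2,8}^{\oplus4})$ this yields a nonnegative expression of $\alpha^5\ne0$ that uses no flag with rank set $\{1,3,4,5,7\}$.

## 11. Adding coloops

It remains to pass from $t=0$ to all $t\ge0$, which also produces the odd ranks. Let $N$ be a loopless matroid such that $\alpha_N^k$ has an effective expression with no flag of type $I$, and let $M=U_{1,1}\oplus N$ with coloop $c$. We claim that $\alpha_M^{k+1}$ has an effective expression with no flag of type $\{1\}\cup(I+1)$.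

**Step 1.** The purpose is to expand one factor at the coloop: $\alpha_M^{k+1}=\sum_{F\ni c}x_F\alpha^k$.

**Step 2.** The purpose is to treat the flats $F\ne\{c\}$. By (1), $x_F\alpha^k$ is effective in flags with smallest member $F$. Since $\{c\}$ is a flat properly contained in $F$, we have $\operatorname{rk}F\ge2$. So the types of these flags do not contain $1$.

**Step 3.** The purpose is to treat $F=\{c\}$. Here $M/c=N$, and since multiplication by $\alpha$ acts on the upper factor of $\varphi_{(c)}$ (Section 5), $x_c\alpha^k=\varphi_{(c)}(1\otimes\alpha_N^k)$. Inserting the given expression of $\alpha_N^k$, we get flags of types $\{1\}\cup(T+1)$ with $T\neq I$. None of them is $\{1\}\cup(I+1)$.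

This proves the claim. Start with the case $t=0$, where $I=[1,2n-1]\setminus\{2,2n-2\}$ and the power is $2n-3$, and iterate $t$ times. The power becomes $k=2n-3+t=r-3$ with $r=2n+t$. Each step shifts the two missing ranks up by $1$ and fills in rank $1$, so the set becomes $[1,r-1]\setminus\{2+t,\,r-2\}$. Finally, $1\le k<r$, and by Section 2 the class $\alpha$ is nef and $\alpha^k\neq0$. This completes the proof of Theorem A. $\blacksquare$
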